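\title{A weakly Menger space on which the first player wins the finite selection game}

\begin{abstract}
A space is weakly Menger if from every sequence of open covers one can select finitely many members of each cover so that the selected sets have dense union. We construct in ZFC a zero-dimensional Hausdorff weakly Menger space on which ONE has a winning strategy in the corresponding game $G^{\omega}_{fin}(\mathcal O,\mathcal D)$. This answers a question of Babinkostova, Pansera and Scheepers. The least weight and the least $\pi$-weight of such a space are both equal to the dominating number $\mathfrak d$. We also construct a Hausdorff space with the stronger property $S_1(\mathcal O,\mathcal D)$ on which ONE wins the same game.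
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a topological space. Let $\mathcal O$ be the collection of all open covers of $X$, and let $\mathcal D$ be the collection of all families $\mathcal U$ of open subsets of $X$ such that $\bigcup\mathcal U$ is dense in $X$. The space $X$ is \emph{weakly Menger}, or satisfies $S_{fin}(\mathcal O,\mathcal D)$, if for every sequence $(\mathcal U_n:n\ge1)$ of open covers there are finite sets $\mathcal V_n\subseteq\mathcal U_n$ with $\bigcup_n\mathcal V_n\in\mathcal D$. It satisfies $S_1(\mathcal O,\mathcal D)$ if for every such sequence there are sets $U_n\in\mathcal U_n$ with $\{U_n:n\ge1\}\in\mathcal D$; this implies $S_{fin}(\mathcal O,\mathcal D)$. It is \emph{weakly Lindel\"of} if every open cover has a countable subfamily with dense union. A weakly Menger space is weakly Lindel\"of: apply the definition to a constant sequence of covers.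

In the definition of the weak Menger property all covers are laid out in advance. The game $G^{\omega}_{fin}(\mathcal O,\mathcal D)$ reveals them one at a time. Two players, ONE and TWO, play innings $n=1,2,\dots$. In inning $n$, ONE chooses $\mathcal U_n\in\mathcal O$ and TWO responds with a finite set $\mathcal V_n\subseteq\mathcal U_n$. TWO wins the play $\mathcal U_1,\mathcal V_1,\mathcal U_2,\mathcal V_2,\dots$ if $\bigcup_n\mathcal V_n\in\mathcal D$, that is, if the union of all sets chosen by TWO is dense in $X$; otherwise ONE wins. A \emph{strategy} for ONE is a function $\sigma$ that determines $\mathcal U_n=\sigma(\mathcal V_1,\dots,\mathcal V_{n-1})$ from the earlier moves of TWO, and it is \emph{winning} if ONE wins every play in which it is followed. Throughout the paper, ``the game'' means $G^{\omega}_{fin}(\mathcal O,\mathcal D)$.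

Two cases are immediate. If $X$ has a dense subset of the form $\bigcup_n C_n$ with each $C_n$ compact, as compact spaces and separable spaces do, then TWO wins by covering $C_n$ in inning $n$. If $X$ is not weakly Menger, then ONE wins by playing a sequence of covers that witnesses this, without looking at the moves of TWO. So a space on which ONE has no winning strategy is weakly Menger. The converse asks whether it ever helps ONE to see what TWO has chosen. For Lindel\"of spaces it is known that it does not: a Lindel\"of space is weakly Menger if and only if ONE has no winning strategy. The following question is posed in \cite{BPS}.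

\begin{quote}
\emph{Is there a weakly Menger space on which ONE has a winning strategy in $G^{\omega}_{fin}(\mathcal O,\mathcal D)$?}
\end{quote}

One might guess that there is none. A weakly Menger space is weakly Lindel\"of, so in each inning TWO can restrict attention to a countable subfamily with dense union, just as TWO can pass to a countable subcover in a Lindel\"of space. A strategy of ONE then shrinks to a countable tree of countable families. But these families need not be covers, and the weak Menger property says nothing about them. This gap turns out to be real.

\begin{theorem}\label{thm:A}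
There is a zero-dimensional Hausdorff weakly Menger space on which ONE has a winning strategy in $G^{\omega}_{fin}(\mathcal O,\mathcal D)$.
\end{theorem}

Here zero-dimensional means having a base of clopen sets, so the space is Tychonoff. By the result quoted above it cannot be Lindel\"of. The second theorem determines how small it can be; weight, $\pi$-weight and the dominating number $\mathfrak d$ are recalled at the end of this section.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] If $X$ is weakly Lindel\"of (for example, weakly Menger) and has $\pi$-weight less than $\mathfrak d$, then ONE has no winning strategy in $G^{\omega}_{fin}(\mathcal O,\mathcal D)$ on $X$.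
\item[(ii)] The space in Theorem~\ref{thm:A} can be taken to have weight exactly $\mathfrak d$.
\end{enumerate}
Consequently the least weight, and the least $\pi$-weight, of a weakly Menger space on which ONE has a winning strategy is exactly $\mathfrak d$, and this remains so among zero-dimensional Hausdorff spaces.
\end{theorem}

The third theorem strengthens the selection property and weakens the separation.

\begin{theorem}\label{thm:C}
There is a Hausdorff space satisfying $S_1(\mathcal O,\mathcal D)$ on which ONE has a winning strategy in $G^{\omega}_{fin}(\mathcal O,\mathcal D)$.
\end{theorem}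

All proofs are in ZFC and none uses the result on Lindel\"of spaces. Section~\ref{sec:small} proves Theorem~\ref{thm:B}(i). Section~\ref{sec:E} isolates the combinatorics on $\omega_1$ behind all the examples and gives a first example with poor separation. Sections~\ref{sec:A} and~\ref{sec:C} repair the separation in two different ways, which prove Theorems~\ref{thm:A} and~\ref{thm:C}, and Section~\ref{sec:B} reduces the weight to $\mathfrak d$.

\subsection*{Conventions and standard facts}
We write $\omega=\{0,1,2,\dots\}$, and $\omega_1$ is the set of countable ordinals. Every countable subset of $\omega_1$ has its supremum in $\omega_1$. The space $[0,\omega_1]$ of ordinals $\le\omega_1$, with the order topology, is compact Hausdorff, and $\{0\}$ together with the intervals $(\alpha,\beta]$, $\alpha<\beta\le\omega_1$, is a base of $\omega_1$ many clopen sets. A compact subset of $[0,\omega_1]$ that omits the point $\omega_1$ is bounded by a countable ordinal, because it is covered by the increasing open sets $[0,\beta]$, $\beta<\omega_1$.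

A \emph{$\pi$-base} of $X$ is a family $\mathcal B$ of nonempty open sets such that every nonempty open set contains a member of $\mathcal B$. An open set is dense if and only if it meets every member of $\mathcal B$. The \emph{weight} $w(X)$ and the \emph{$\pi$-weight} $\pi w(X)$ are the least cardinalities of a base and of a $\pi$-base. The nonempty members of a base form a $\pi$-base, so $\pi w(X)\le w(X)$.

For functions with values in the ordinals, $f\le g$ means $f(i)\le g(i)$ for every $i$. A family $\mathbb D\subseteq\omega^\omega$ is \emph{dominating} if for every $f\in\omega^\omega$ there is $g\in\mathbb D$ with $f\le g$, and $\mathfrak d$ is the least cardinality of a dominating family. (Asking for $f(i)\le g(i)$ only for all but finitely many $i$ gives the same cardinal.) A countable family $\{g_n:n<\omega\}$ fails to dominate $n\mapsto g_n(n)+1$, so $\omega_1\le\mathfrak d$.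

\section{Spaces of $\pi$-weight below $\mathfrak d$}\label{sec:small}

If $X$ has a countable $\pi$-base $\{B_n:n\ge1\}$, then TWO wins by choosing in inning $n$ a set that meets $B_n$. An uncountable $\pi$-base cannot be handled one member at a time. Instead we restrict TWO to countably many answers in each position, indexed by natural numbers so that larger numbers give larger answers. Plays are then coded by functions $f\in\omega^\omega$, and we show that each $B$ in the $\pi$-base can be missed only by plays whose code lies below a single function $h_B$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]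
If $X=\emptyset$, every play is won by TWO. Let $X\ne\emptyset$, let $\mathcal B$ be a $\pi$-base with $|\mathcal B|<\mathfrak d$, and let $\sigma$ be a strategy for ONE. We find a play that follows $\sigma$ and is won by TWO.

By recursion on the length of $s\in\omega^{<\omega}$ we define open covers $\mathcal U_s$ and, for $s\neq\emptyset$, finite families $\mathcal V_s$. Let $\mathcal U_\emptyset$ be the first move prescribed by $\sigma$. Given $\mathcal U_s$ with $s\in\omega^n$, use the weak Lindel\"of property to choose sets $U_s^k\in\mathcal U_s$, $k<\omega$, not necessarily distinct, with dense union. For $m<\omega$ put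
\[
\mathcal V_{s^\frown m}=\{U_s^k:k\le m\},\qquad \mathcal U_{s^\frown m}=\sigma(\mathcal V_{s\restriction1},\dots,\mathcal V_{s\restriction n},\mathcal V_{s^\frown m}).
\]
Each $f\in\omega^\omega$ determines a play $\mathcal U_\emptyset,\mathcal V_{f\restriction1},\mathcal U_{f\restriction1},\mathcal V_{f\restriction2},\dots$ that follows $\sigma$. In inning $n+1$ of this play TWO chooses $\{U^k_{f\restriction n}:k\le f(n)\}$.

Fix $B\in\mathcal B$. For $s\in\omega^{<\omega}$ let $g_B(s)=\min\{k:U^k_s\cap B\ne\emptyset\}$, which exists because $\bigcup_kU^k_s$ is dense. The play coded by $f$ meets $B$ as soon as $f(n)\ge g_B(f\restriction n)$ for some $n$. The threshold $g_B(f\restriction n)$ depends on the whole position, and there are infinitely many positions of length $n\geq 1$. To obtain a threshold that depends on $n$ alone, we look only at the positions that have not yet exceeded the earlier thresholds. Define recursively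
\[
h_B(n)=\max\{g_B(s):s\in\omega^n,\ s(i)\le h_B(i)\text{ for all }i<n\},
\]
a maximum over a finite nonempty set.

Since $|\mathcal B|<\mathfrak d$, the family $\{h_B:B\in\mathcal B\}$ is not dominating. Choose $f$ with $f\not\le h_B$ for every $B\in\mathcal B$. Given $B$, let $n$ be least with $f(n)>h_B(n)$. Then $f(i)\le h_B(i)$ for $i<n$, so $g_B(f\restriction n)\le h_B(n)<f(n)$, and in inning $n+1$ TWO chooses a set that meets $B$. Thus the union of the sets chosen by TWO meets every $B\in\mathcal B$, and TWO wins this play.
\end{proof}

The weak Lindel\"of property was used to make the tree countably branching. Without it the statement fails whenever $\omega_1<\mathfrak d$: the discrete space of cardinality $\omega_1$ has $\pi$-weight $\omega_1$, and ONE wins on it by playing the cover by singletons in every inning.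

\section{A family of functions on $\omega_1$}\label{sec:E}

We look for a situation in which the knowledge of all covers in advance is worth something to TWO. On $\omega_1$ there is such a situation: someone who sees a whole sequence $\alpha_1,\alpha_2,\dots$ of countable ordinals can name a countable ordinal above all of them, while someone who must name ordinals during the play can be overtaken in the next inning.

Let $K=[0,\omega_1]^{\omega_1}$ be the set of all functions $x:\omega_1\to[0,\omega_1]$ with the product topology. It is compact Hausdorff, and the boxes that restrict finitely many coordinates to basic clopen sets form a base of $\omega_1$ many clopen sets. We regard $\omega_1$ as the default value of a function and define the \emph{support}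
\[
\operatorname{supp}(x)=\{p<\omega_1:x(p)<\omega_1\}.
\]
For $p,\alpha<\omega_1$ the set $K(p,\alpha)=\{x\in K:x(p)>\alpha\}$ is clopen.

Consider the following model of the game. In inning $n$, ONE names $\alpha_n<\omega_1$, which stands for the family $\{K(p,\alpha_n):p<\omega_1\}$, and TWO names a finite set $G_n\subseteq\omega_1$, which stands for the subfamily $\{K(p,\alpha_n):p\in G_n\}$. A function $x$ is \emph{missed} if it lies in none of the chosen sets, that is, if $x(p)\le\alpha_n$ whenever $p\in G_n$. ONE will follow the rule
\begin{equation}\label{eq:rule}
\alpha_1=0,\qquad \alpha_{n+1}=\max\bigl(\{\alpha_n\}\cup G_1\cup\dots\cup G_n\bigr)+1 .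
\end{equation}
We want a set $E\subseteq K$ of targets such that TWO can cover $E$ if the $\alpha_n$ are known in advance, while some member of $E$ is missed if ONE follows \eqref{eq:rule}.

\begin{example}\label{ex:plays}
Suppose ONE plays the fixed sequence $\alpha_n=n$. Let TWO play $G_1=\{\omega\}$, an index above all $\alpha_n$, and then $G_n=\{n-2\}$ for $n\ge2$. A missed function $x$ satisfies $x(\omega)\le1$ and $x(k)\le k+2$ for $k<\omega$. So the index $\omega$ is in the support of $x$, and $x(q)<\omega$ for infinitely many $q$.

Now let TWO make the same moves against rule \eqref{eq:rule}. Then $\alpha_1=0$ and $\alpha_n=\omega+n-1$ for $n\ge2$. The function $e$ with $e(\omega)=0$, $e(k)=\omega+k+1$ for $k<\omega$, and $e(p)=\omega_1$ for all other $p$ is missed, and $e(q)<\omega$ holds only for $q=\omega$. It does not help TWO to climb. If $G_n=\{\omega\cdot n\}$, then $\alpha_{n+1}=\omega\cdot n+1$; the function with $e(\omega\cdot n)=\alpha_n$ and value $\omega_1$ elsewhere is missed, and $e(q)<\omega\cdot n$ holds only for the $n$ indices $q=\omega,\omega\cdot 2,\dots,\omega\cdot n$.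
\end{example}

The targets are the functions that avoid the pattern of the first play.

\begin{definition}\label{def:E}
Let $E$ be the set of all $e\in K$ such that
\begin{equation}\label{eq:E}
\text{for every }p\in\operatorname{supp}(e)\text{ the set }\{q<\omega_1:e(q)<p\}\text{ is finite.}
\end{equation}
Let $E_0$ be the set of all $e\in K$ with finite support. A set $E^*\subseteq E$ is \emph{coinitial} if for every $e\in E$ there is $e'\in E^*$ with $e'\le e$.
\end{definition}

The set in \eqref{eq:E} is always contained in $\operatorname{supp}(e)$, so $E_0\subseteq E$. Also $|E_0|=\omega_1$. The set $E$ itself is coinitial. Smaller coinitial sets serve ONE equally well, because a function below a missed function is missed; they are needed only for the weight bound in Section~\ref{sec:B}.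

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Every $e\in E$ has countable support; in particular $e(p)=\omega_1$ for some $p$.
\item[(b)] Every nonempty open subset of $K$ contains infinitely many members of $E_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $\operatorname{supp}(e)$ is uncountable, hence unbounded in $\omega_1$. Take a countably infinite $A\subseteq\operatorname{supp}(e)$ and $p\in\operatorname{supp}(e)$ with $p>\sup_{q\in A}e(q)$. Then $A\subseteq\{q:e(q)<p\}$, contrary to \eqref{eq:E}.

(b) The set contains a nonempty box that restricts only the coordinates in a finite set $F$. Let $x$ be a point of the box. For each $p\notin F$, the function equal to $x$ on $F$, to $0$ at $p$ and to $\omega_1$ elsewhere lies in the box and in $E_0$, and these functions are distinct.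
\end{proof}

The next lemma is what TWO uses when the covers are known in advance. The bound is allowed to depend on the coordinate, because an arbitrary open cover of the spaces below will yield a function $a:\omega_1\to\omega_1$ and not a single ordinal.

\begin{lemma}\label{lem:two}
Let $a:\omega_1\to\omega_1$ and $\gamma=\sup_{k<\omega}a(k)<\omega_1$. For every $e\in E$ one of the following holds:
\begin{enumerate}
\item[(a)] $e(k)>a(k)$ for all but finitely many $k<\omega$;
\item[(b)] $e(p)=\omega_1$ for all $p$ with $\gamma<p<\omega_1$.
\end{enumerate}
In particular, if $\gamma<p^*<\omega_1$, then $E\subseteq\bigcup\{K(q,a(q)):q\in\omega\cup\{p^*\}\}$.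
\end{lemma}

\begin{proof}
If (b) fails, there is $p\in\operatorname{supp}(e)$ with $p>\gamma$. Each $k<\omega$ with $e(k)\le a(k)$ satisfies $e(k)\le\gamma<p$, and by \eqref{eq:E} there are finitely many such $k$. For the last statement, $e\in K(k,a(k))$ for some $k<\omega$ in case (a), and $e\in K(p^*,a(p^*))$ in case (b).
\end{proof}

The lemma for ONE generalizes the second half of Example~\ref{ex:plays}: the missed function gives each index the ordinal of the inning in which the index first appears.

\begin{lemma}\label{lem:one}
Let $\alpha_1<\alpha_2<\cdots<\omega_1$, and let $G_1,G_2,\dots$ be finite subsets of $\omega_1$ such that $\alpha_{n+1}>p$ for all $n$ and all $p\in G_1\cup\dots\cup G_n$. If $E^*\subseteq E$ is coinitial, there is $e'\in E^*$ with $e'(p)\le\alpha_n$ for all $n$ and all $p\in G_n$.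
\end{lemma}

\begin{proof}
For $p\in\bigcup_nG_n$ let $m(p)=\min\{n:p\in G_n\}$ and $e(p)=\alpha_{m(p)}$; for all other $p$ let $e(p)=\omega_1$. Let $p\in\operatorname{supp}(e)=\bigcup_nG_n$, say $p\in G_n$. If $q\in\operatorname{supp}(e)$ and $m(q)>n$, then $e(q)=\alpha_{m(q)}\ge\alpha_{n+1}>p$. Hence $\{q:e(q)<p\}\subseteq G_1\cup\dots\cup G_n$ is finite, and $e\in E$. If $p\in G_n$, then $m(p)\le n$ and $e(p)\le\alpha_n$. Take $e'\in E^*$ with $e'\le e$.
\end{proof}

The hypotheses of Lemma~\ref{lem:one} hold in every play in which ONE follows \eqref{eq:rule}. The two lemmas already answer the question if no separation axiom is required.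

\begin{example}\label{ex:naive}
Let $Y_0$ be the disjoint union of $E$ and $\omega_1$. Points of $E$ are isolated, and the basic neighborhoods of $p\in\omega_1$ are $N(p,\alpha)=\{p\}\cup(E\cap K(p,\alpha))$, $\alpha<\omega_1$. The constant function $\omega_1$ lies in every $N(p,\alpha)$, so $E$ is dense, and an open set is dense if and only if it contains $E$.

Given open covers $\mathcal U_n$, choose for all $n$ and $p$ a set $U_n(p)\in\mathcal U_n$ and an ordinal $a_n(p)$ with $N(p,a_n(p))\subseteq U_n(p)$. Let $a(p)=\sup_na_n(p)$, take $p^*$ as in Lemma~\ref{lem:two}, and enumerate $\omega\cup\{p^*\}=\{q_n:n\ge1\}$. Since $U_n(q_n)\supseteq E\cap K(q_n,a(q_n))$, the sets $U_n(q_n)$ cover $E$. So $Y_0$ satisfies $S_1(\mathcal O,\mathcal D)$.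

For each $\alpha$ the family $\{N(p,\alpha):p<\omega_1\}$ covers $Y_0$ by Lemma~\ref{lem:basic}(a). If ONE plays these covers according to \eqref{eq:rule}, Lemma~\ref{lem:one} gives a point of $E$ outside all sets chosen by TWO, so ONE wins.

The space $Y_0$ is not $T_1$, since the constant function $\omega_1$ lies in every neighborhood of every $p\in\omega_1$.
\end{example}

\section{The zero-dimensional example}\label{sec:A}

In Example~\ref{ex:naive} the point $p$ has one task: it forces every open cover to have a member that contains $E\cap K(p,\alpha)$ for some $\alpha$. Since TWO may select finitely many sets, compactness can do this work instead. We embed the targets as isolated points in a compact space $Z$ and take for $X$ a subspace of $Z$. An open cover of $X$ is then described, as far as TWO is concerned, by a compact subset of $Z\setminus X$.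

\begin{lemma}\label{lem:compact}
Let $Z$ be a compact space, $X\subseteq Z$, and $\mathcal U$ an open cover of $X$. There is a compact set $L\subseteq Z\setminus X$ such that for every closed $T\subseteq Z$ disjoint from $L$ the set $T\cap X$ is covered by finitely many members of $\mathcal U$.
\end{lemma}

\begin{proof}
For $U\in\mathcal U$ fix $\tilde U$ open in $Z$ with $\tilde U\cap X=U$, and let $L=Z\setminus\bigcup_{U\in\mathcal U}\tilde U$. Then $L$ is closed in $Z$ and disjoint from $X$. A closed set $T$ disjoint from $L$ is compact and covered by the sets $\tilde U$, hence by finitely many of them; intersect with $X$.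
\end{proof}

For the rest of this section fix a coinitial set $E^*$ with $E_0\subseteq E^*\subseteq E$. Let
\[
Z=(K\times\{0\})\cup D,\qquad D=E^*\times\{1\},\qquad \pi:Z\to K,\quad\pi(x,i)=x .
\]
So $Z$ consists of $K$ and a second copy of each point of $E^*$. The \emph{basic} subsets of $Z$ are the singletons $\{d\}$ with $d\in D$ and the sets $\pi^{-1}(O)\setminus H$ with $O\subseteq K$ clopen and $H\subseteq D$ finite. They cover $Z$, and the intersection of two of them is basic, because
\[
(\pi^{-1}(O)\setminus H)\cap(\pi^{-1}(O')\setminus H')=\pi^{-1}(O\cap O')\setminus(H\cup H')
\]
and $\emptyset=\pi^{-1}(\emptyset)$. So they form a base of a topology on $Z$. (It is the topology that $Z$ inherits from the Alexandroff duplicate of $K$; we do not use this.)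

\begin{lemma}\label{lem:Z}
The space $Z$ is compact, Hausdorff and zero-dimensional, $\pi$ is continuous, $D$ is a dense set of isolated points, and $w(Z)\le|E^*|$.
\end{lemma}

\begin{proof}
The map $\pi$ is continuous because preimages of clopen sets are basic and $K$ has a clopen base. All basic sets are clopen: the complement of $\{d\}$ is $\pi^{-1}(K)\setminus\{d\}$, and the complement of $\pi^{-1}(O)\setminus H$ is $\pi^{-1}(K\setminus O)\cup H$. Two points with different images under $\pi$ are separated by $\pi^{-1}(O)$ and $\pi^{-1}(K\setminus O)$ for a suitable clopen $O$, and $(e,0)$, $(e,1)$ are separated by $\{(e,1)\}$ and its complement.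

Consider a cover of $Z$ by basic sets. A point $(x,0)$ lies in no singleton $\{d\}$, and it lies in $\pi^{-1}(O)\setminus H$ if and only if $x\in O$. So the sets $O$ that occur in the cover form an open cover of $K$. Choose members $\pi^{-1}(O_i)\setminus H_i$, $i\le m$, such that $O_1,\dots,O_m$ cover $K$. They cover $Z$ except for some points of the finite set $H_1\cup\dots\cup H_m$. Hence $Z$ is compact.

Let $\pi^{-1}(O)\setminus H$ be nonempty. Then $O\neq\emptyset$, so by Lemma~\ref{lem:basic}(b) there is $e\in O\cap E_0$ with $(e,1)\notin H$, and $(e,1)\in D$ because $E_0\subseteq E^*$. Hence $D$ is dense.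

For the weight, let $\mathcal A$ be a base of $K$ consisting of $\omega_1$ many clopen sets. The singletons $\{d\}$ and the sets $\pi^{-1}(A)\setminus H$ with $A\in\mathcal A$ form a base of $Z$: if $(x,0)\in\pi^{-1}(O)\setminus H$, take $A\in\mathcal A$ with $x\in A\subseteq O$. There are at most $\omega_1\cdot|E^*|$ such sets, and $|E^*|\ge|E_0|=\omega_1$.
\end{proof}

On the compact space $Z$, TWO wins in one inning. We must remove points, enough of them that the families $\{\pi^{-1}(K(p,\alpha)):p<\omega_1\}$ become covers, and of such a kind that the compact sets $L$ of Lemma~\ref{lem:compact} are bounded in each coordinate. Both demands are met by removing the functions that never take the value $\omega_1$. Let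
\[
X=\{z\in Z:\pi(z)(p)=\omega_1\text{ for some }p<\omega_1\}.
\]
By Lemma~\ref{lem:basic}(a), $D\subseteq X$. So $D$ is a dense set of isolated points of $X$, and an open subset of $X$ is dense if and only if it contains $D$.

\begin{proposition}\label{prop:X}
Let $E^*$ be coinitial with $E_0\subseteq E^*\subseteq E$. The space $X$ is zero-dimensional Hausdorff and weakly Menger, $w(X)\le|E^*|$, and ONE has a winning strategy in $G^{\omega}_{fin}(\mathcal O,\mathcal D)$ on $X$.
\end{proposition}

Theorem~\ref{thm:A} is the case $E^*=E$.

\begin{proof}
Zero-dimensionality, the Hausdorff property and the weight bound pass from $Z$ to its subspace $X$.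

\emph{$X$ is weakly Menger.} Let $(\mathcal U_n:n\ge1)$ be open covers of $X$, and let $L_n\subseteq Z\setminus X$ be the compact set that Lemma~\ref{lem:compact} provides for $\mathcal U_n$. For each $p<\omega_1$ the set $\{\pi(z)(p):z\in L_n\}$ is a continuous image of $L_n$, hence compact, and it omits $\omega_1$ because $L_n\cap X=\emptyset$. So it is bounded by some $a_n(p)<\omega_1$. Let $a(p)=\sup_na_n(p)<\omega_1$ and $\gamma=\sup_{k<\omega}a(k)$, and fix $p^*$ with $\gamma<p^*<\omega_1$. These are the choices that require all covers to be known. Enumerate $\omega\cup\{p^*\}=\{q_n:n\ge1\}$ and let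
\[
T_n=\pi^{-1}\bigl(K(q_n,a(q_n))\bigr).
\]
The set $T_n$ is clopen in $Z$. It is disjoint from $L_n$, since $\pi(z)(q_n)\le a_n(q_n)\le a(q_n)$ for $z\in L_n$. So there is a finite $\mathcal V_n\subseteq\mathcal U_n$ that covers $T_n\cap X$. By Lemma~\ref{lem:two}, $D\subseteq\bigcup_nT_n$. Hence $\bigcup_n\mathcal V_n$ covers $D$ and has dense union.

\emph{ONE has a winning strategy.} For $p,\alpha<\omega_1$ let $W(p,\alpha)=X\cap\pi^{-1}(K(p,\alpha))$, and let $\mathcal W_\alpha=\{W(p,\alpha):p<\omega_1\}$. Each $\mathcal W_\alpha$ is an open cover of $X$, because $z\in W(p,\alpha)$ when $\pi(z)(p)=\omega_1$. For fixed $\alpha$ the map $p\mapsto W(p,\alpha)$ is injective: if $e\in E_0$ has support $\{p\}$ and $e(p)=0$, then $(e,1)$ lies in $W(p',\alpha)$ for $p'\neq p$ and not in $W(p,\alpha)$. So a finite subset of $\mathcal W_\alpha$ has the form $\{W(p,\alpha):p\in G\}$ for a unique finite $G\subseteq\omega_1$.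

ONE plays $\mathcal W_{\alpha_1},\mathcal W_{\alpha_2},\dots$, where the answer of TWO in inning $n$ is written as $\mathcal V_n=\{W(p,\alpha_n):p\in G_n\}$ and the $\alpha_n$ are given by \eqref{eq:rule}. For any such play Lemma~\ref{lem:one} gives $e'\in E^*$ with $e'(p)\le\alpha_n$ whenever $p\in G_n$. This is the only use of coinitiality. The isolated point $(e',1)$ lies in no set chosen by TWO, so the union of these sets is not dense.
\end{proof}

\begin{remark}\label{rem:ingredients}
Both layers of $X$ are needed. The subspace $D$ is uncountable and discrete, so it is not weakly Lindel\"of. On the subspace $X\cap(K\times\{0\})$, a copy of $\{x\in K:x(p)=\omega_1\text{ for some }p\}$, TWO has a winning strategy: the sets $C_k=\{x\in K:x(k)=\omega_1\}$, $k<\omega$, are compact and their union contains $E_0$, which is dense by Lemma~\ref{lem:basic}(b).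
\end{remark}

\begin{remark}\label{rem:lindelof}
One sees directly that $X$ is not Lindel\"of. If $A\subseteq\omega_1$ is countable and $x$ equals $0$ on $A$ and $\omega_1$ off $A$, then $(x,0)\in X$ lies in no $W(p,0)$ with $p\in A$. So $\mathcal W_0$ has no countable subcover.
\end{remark}

\section{A coinitial set of cardinality at most $\mathfrak d$}\label{sec:B}

By Proposition~\ref{prop:X} the weight of $X$ is controlled by $|E^*|$, so we need a small coinitial set. The dominating number enters already for functions $e$ with support $\omega$ and values in $\omega$ there. For these, \eqref{eq:E} says that $e(q)\to\infty$ as $q\to\infty$. Choose $g(k)\ge k$ so that $e(q)>k$ for all $q\ge g(k)$. If $g'\ge g$, the function $e'(q)=\min\{j:q<g'(j)\}$ on $\omega$ also tends to infinity, and $e'(q)\le e(q)$, because $k=e(q)$ forces $q<g(k)\le g'(k)$. Thus a function that grows more slowly than $e$ is obtained by inverting a function that grows faster than $g$. For a support cofinal in a countable limit ordinal $\delta$ we transfer this argument, using a bijection $\omega\to\delta$ for the indices and a cofinal sequence in $\delta$ for the values. Supports with a largest element need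 no dominating family.

\begin{lemma}\label{lem:small}
There is a coinitial set $E^*$ with $E_0\subseteq E^*\subseteq E$ and $|E^*|\le\mathfrak d$.
\end{lemma}

\begin{proof}
For each countable limit ordinal $\delta>0$ fix a bijection $h_\delta:\omega\to\delta$ and a strictly increasing sequence $0=\delta_0<\delta_1<\cdots$ cofinal in $\delta$. Fix a dominating family $\mathbb D$ with $|\mathbb D|=\mathfrak d$. Let $E^*$ consist of the functions of the following three types.

\emph{Type 1.} The members of $E_0$.

\emph{Type 2.} For $\delta<\omega_1$, a finite set $H\subseteq[0,\delta]$ and $u:H\to\omega_1$, the function $e'$ equal to $u$ on $H$, to $\delta$ on $[0,\delta]\setminus H$, and to $\omega_1$ above $\delta$. Its support is $[0,\delta]$. If $p\le\delta$ and $e'(q)<p$, then $e'(q)<\delta$ and so $q\in H$. Hence $e'\in E$.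

\emph{Type 3.} For a countable limit ordinal $\delta>0$ and an unbounded $g'\in\mathbb D$, the function $e'$ with $e'(q)=\omega_1$ for $q\ge\delta$ and
\[
e'(q)=\delta_k,\quad\text{where }k=\min\{j:h_\delta^{-1}(q)<g'(j)\},\qquad\text{for }q<\delta .
\]
The minimum exists because $g'$ is unbounded. The support is $\delta$. Let $p<\delta$ and choose $k$ with $p\le\delta_k$. If $e'(q)<p$, then $e'(q)=\delta_j$ for some $j<k$ with $h_\delta^{-1}(q)<g'(j)$. There are at most $\sum_{j<k}g'(j)$ such $q$. Hence $e'\in E$.

There are $\omega_1$ functions of types 1 and 2 and at most $\omega_1\cdot\mathfrak d$ of type 3, so $|E^*|\le\mathfrak d$ because $\omega_1\le\mathfrak d$.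

It remains to prove coinitiality. Let $e\in E$. If $\operatorname{supp}(e)$ is finite, then $e\in E^*$. Otherwise let $\delta=\sup\operatorname{supp}(e)$, which is countable by Lemma~\ref{lem:basic}(a).

\emph{Case $\delta\in\operatorname{supp}(e)$.} By \eqref{eq:E} with $p=\delta$, the set $H=\{q:e(q)<\delta\}$ is finite, and $H\subseteq\operatorname{supp}(e)\subseteq[0,\delta]$. Let $e'$ be the function of type 2 given by $\delta$, $H$ and $e\restriction H$. Then $e'=e$ on $H$, $e'(q)=\delta\le e(q)$ for $q\in[0,\delta]\setminus H$, and $e'(q)=\omega_1=e(q)$ for $q>\delta$.

\emph{Case $\delta\notin\operatorname{supp}(e)$.} Then $\delta$ is a nonzero limit ordinal and $\operatorname{supp}(e)$ is a cofinal subset of $\delta$. For each $k$ there is $p\in\operatorname{supp}(e)$ with $p\ge\delta_{k+1}$, so $F_k=\{q:e(q)<\delta_{k+1}\}$ is a finite subset of $\delta$ by \eqref{eq:E}. Choose $g(k)\ge k$ such that $h_\delta^{-1}(q)<g(k)$ for all $q\in F_k$, and choose $g'\in\mathbb D$ with $g'\ge g$. Then $g'$ is unbounded; let $e'$ be the function of type 3 given by $\delta$ and $g'$. For $q\notin\operatorname{supp}(e)$ we have $e'(q)\le\omega_1=e(q)$. Let $q\in\operatorname{supp}(e)$,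 so $q<\delta$. If $e(q)\ge\delta$, then $e'(q)<\delta\le e(q)$. Otherwise $\delta_k\le e(q)<\delta_{k+1}$ for some $k$, since $\delta_0=0$. Then $q\in F_k$, so $h_\delta^{-1}(q)<g(k)\le g'(k)$, and therefore $e'(q)\le\delta_k\le e(q)$.

In both cases $e'\in E^*$ and $e'\le e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii) and of the final statement]
Let $X$ be the space of Proposition~\ref{prop:X} for the set $E^*$ of Lemma~\ref{lem:small}. It is zero-dimensional Hausdorff and weakly Menger, ONE has a winning strategy on it, and $w(X)\le\mathfrak d$. By part (i), every weakly Menger space $X'$ on which ONE has a winning strategy satisfies $\mathfrak d\le\pi w(X')\le w(X')$. For $X'=X$ this gives $\pi w(X)=w(X)=\mathfrak d$, so both lower bounds are attained.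
\end{proof}

\section{A Hausdorff example with single selections}\label{sec:C}

The compactness argument of Section~\ref{sec:A} spends finitely many sets in each inning, and the space $X$ built from $E^*=E$ does not satisfy $S_1(\mathcal O,\mathcal D)$. To see this, let $\mathcal U_n$ consist of the two clopen sets $\{z\in X:\pi(z)(n)\le n\}$ and $\{z\in X:\pi(z)(n)>n\}$, and suppose one set is selected from each $\mathcal U_n$. Put $e(n)=n+1$ if the first set is selected and $e(n)=n$ if the second is, for $1\le n<\omega$, and $e(p)=\omega_1$ for all other $p$. Then $e(q)\ge q$ for all $q$ and the support consists of finite ordinals, so $e\in E$, and $(e,1)$ lies in no selected set.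

We therefore return to the space $Y_0$ of Example~\ref{ex:naive} and separate its points differently. Replace each isolated point $e$ by a copy $\{e\}\times\mathbb Q$ of the rationals, and attach $p\in\omega_1$ to these copies at an irrational location $z_p$. Distinct locations give the Hausdorff property. The price is that a neighborhood of $p$ contains only a short interval of each copy it meets. One index $q$ with $e(q)>a(q)$ no longer suffices; we need a set of such indices whose locations are dense in $\mathbb R$. Both alternatives of Lemma~\ref{lem:two} provide many indices: almost all of $\omega$, or everything above $\gamma$. So we replace the single index $p^*$ by a block $[\beta,\beta+\omega)$ and make the locations dense on every block.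

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The space.} The set $\omega_1$ is the disjoint union of the blocks $B_\beta=[\beta,\beta+\omega)$, where $\beta$ is $0$ or a countable limit ordinal. The cosets $t+\mathbb Q$ with $t$ irrational are uncountably many pairwise disjoint countable dense sets of irrationals. Assign distinct cosets to distinct blocks and enumerate each coset bijectively by its block. This gives pairwise distinct irrationals $z_p$, $p<\omega_1$, such that $\{z_p:p\in B_\beta\}$ is dense in $\mathbb R$ for every block.

Let $Y$ be the disjoint union of $E\times\mathbb Q$ and $\omega_1$. The basic sets are the \emph{slices} $\{e\}\times(I\cap\mathbb Q)$, where $e\in E$ and $I\subseteq\mathbb R$ is an open interval, and the sets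
\[
N(p,\alpha,k)=\{p\}\cup\{(e,r)\in E\times\mathbb Q:e(p)>\alpha,\ |r-z_p|<1/k\},\qquad p,\alpha<\omega_1,\ k\ge1 .
\]
They cover $Y$. We have $N(p,\alpha,k)\cap N(p,\alpha',k')=N(p,\max\{\alpha,\alpha'\},\max\{k,k'\})$. Every other intersection of two basic sets lies in $E\times\mathbb Q$ and meets each copy $\{e\}\times\mathbb Q$ in a slice or not at all. So the basic sets form a base, and the sets $N(p,\alpha,k)$ form a neighborhood base at $p$.

The space $Y$ is Hausdorff. Points $(e,r)\ne(e',r')$ lie in disjoint slices, either because $e\ne e'$ or because $r,r'$ lie in disjoint intervals. For $(e,r)$ and $p$ we have $r\ne z_p$; if $2/k<|r-z_p|$, then $N(p,0,k)$ is disjoint from the slice given by $e$ and $(r-1/k,r+1/k)$. For $p\ne p'$ and $2/k<|z_p-z_{p'}|$, the sets $N(p,0,k)$ and $N(p',0,k)$ are disjoint. Moreover $E\times\mathbb Q$ is dense: if $e^\top\in E$ is the constant function $\omega_1$, then $N(p,\alpha,k)$ contains $(e^\top,r)$ for every rational $r$ with $|r-z_p|<1/k$.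

\emph{$Y$ satisfies $S_1(\mathcal O,\mathcal D)$.} Let $(\mathcal U_n:n\ge1)$ be open covers. For all $n$ and $p$ choose $U_n(p)\in\mathcal U_n$, $a_n(p)<\omega_1$ and $k_n(p)\ge1$ with $N(p,a_n(p),k_n(p))\subseteq U_n(p)$. Let $a(p)=\sup_na_n(p)$ and $\gamma=\sup_{k<\omega}a(k)$, and let $\beta>\gamma$ be a countable limit ordinal. Enumerate $B_0\cup B_\beta=\{p_n:n\ge1\}$, where $B_0=\omega$, and select $U_n(p_n)\in\mathcal U_n$. Let $U=\bigcup_nU_n(p_n)$.

Fix $e\in E$ and let $M=\{n:e(p_n)>a(p_n)\}$. In case (a) of Lemma~\ref{lem:two} the set $\{p_n:n\in M\}$ contains all but finitely many elements of $B_0$, and in case (b) it contains $B_\beta$. A dense subset of $\mathbb R$ remains dense after finitely many points are removed, so $\{z_{p_n}:n\in M\}$ is dense in $\mathbb R$ in both cases. For $n\in M$ we have $e(p_n)>a_n(p_n)$ and therefore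
\[
U_n(p_n)\supseteq\{e\}\times\{r\in\mathbb Q:|r-z_{p_n}|<1/k_n(p_n)\}.
\]
Let $I$ be a nonempty open interval and choose $n\in M$ with $z_{p_n}\in I$. Some rational $r\in I$ satisfies $|r-z_{p_n}|<1/k_n(p_n)$, so $U$ meets the slice $\{e\}\times(I\cap\mathbb Q)$. Thus $U$ meets every nonempty slice. Every nonempty open subset of $Y$ meets the dense set $E\times\mathbb Q$ and so contains a nonempty slice. Hence $U$ is dense in $Y$.

\emph{ONE has a winning strategy.} For $p,\alpha<\omega_1$ let
\[
W(p,\alpha)=\{p\}\cup\bigl((E\cap K(p,\alpha))\times\mathbb Q\bigr).
\]
This set is the union of $N(p,\alpha,1)$ and slices, so it is open, and it determines $p$ as its only point in $\omega_1$. The family $\mathcal W_\alpha=\{W(p,\alpha):p<\omega_1\}$ covers $Y$: we have $p\in W(p,\alpha)$, and $(e,r)\in W(p,\alpha)$ for any $p$ with $e(p)=\omega_1$, which exists by Lemma~\ref{lem:basic}(a). ONE plays $\mathcal W_{\alpha_n}$ in inning $n$, writes the answer of TWO as $\{W(p,\alpha_n):p\in G_n\}$, and follows \eqref{eq:rule}. Lemma~\ref{lem:one} with $E^*=E$ gives $e'\in E$ with $e'(p)\le\alpha_n$ whenever $p\in G_n$. The nonempty open set $\{e'\}\times\mathbb Q$ is disjoint from every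 set chosen by TWO, so ONE wins.
\end{proof}

\begin{remark}\label{rem:regular}
The space $Y$ is not regular. Given $N(p,\alpha,k)$, take $p'\ne p$ with $|z_{p'}-z_p|<1/k$. Every neighborhood of $p'$ contains points $(e^\top,r)$ with $|r-z_p|<1/k$, so $p'$ is in the closure of $N(p,\alpha,k)$. Hence $N(p,0,1)$, whose only point in $\omega_1$ is $p$, contains no closed neighborhood of $p$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BPS}
Liljana Babinkostova, Bruno A. Pansera and Marion Scheepers,
\emph{Weak covering properties and infinite games},
arXiv:1202.0194 (2012).

\end{thebibliography}
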